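\title{The incipient infinite cluster and the $p$-capacity\\ in high-dimensional percolation}

\begin{abstract}
In critical bond percolation on $\mathbb Z^d$ in high dimensions, the $p$-capacity of a finite set $A$ is the limit, as $|z|\to\infty$, of the probability that $z$ is connected to $A$ divided by the probability that $z$ is connected to the origin. We prove that the same number governs the incipient infinite cluster: the probability that the incipient infinite cluster rooted at $z$ meets $A$, divided by the probability that it contains the origin, converges to the $p$-capacity of $A$. As a consequence, the incipient infinite cluster rooted at a distant point and conditioned to contain the origin converges locally to the incipient infinite cluster rooted at the origin. The proof cuts the connection from $A$ at a pivotal edge with a prescribed local environment, beyond which the connection no longer remembers $A$.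
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

We consider Bernoulli bond percolation on $\mathbb Z^d$ in one of two settings: the nearest-neighbor lattice with $d>10$, or the spread-out lattice with $d>6$, in which all vertices within distance $L$ of each other are joined by an edge and $L$ is sufficiently large. Each edge is open with probability $p$, independently of the others, and $p=p_c$ is the critical value throughout. We write $\mathbb P$ for the law, $\mathcal C(x)$ for the open cluster of $x$ (the set of vertices joined to $x$ by an open path), $x\leftrightarrow y$ if $y\in\mathcal C(x)$, and $x\leftrightarrow A$ if $\mathcal C(x)\cap A\neq\emptyset$. The two-point function is $\tau(z)=\mathbb P(0\leftrightarrow z)$, and $|\cdot|$ is the Euclidean norm. The following facts are known in these settings, and we take them as given.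
\begin{itemize}
\item[(A1)] There is a constant $a_d>0$ with $\tau(z)\sim a_d|z|^{2-d}$ as $|z|\to\infty$.
\item[(A2)] For every $x$, the law of $\mathcal C(x)$ conditioned on $\{x\leftrightarrow w\}$ converges as $|w|\to\infty$. The limit is the law of the \emph{incipient infinite cluster} (IIC) $\mathcal C_\infty(x)$ rooted at $x$. Clusters are regarded as random subsets of $\mathbb Z^d$ and convergence is local: for all finite sets $B\subset F$,
\[
\mathbb P\bigl(\mathcal C(x)\cap F=B\mid x\leftrightarrow w\bigr)\longrightarrow\mathbb P\bigl(\mathcal C_\infty(x)\cap F=B\bigr).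
\]
\item[(A3)] For every finite $A\subset\mathbb Z^d$ the limit
\[
\operatorname{pCap}(A)=\lim_{|x|\to\infty}\frac{\mathbb P(x\leftrightarrow A)}{\tau(x)}
\]
exists. It is called the \emph{$p$-capacity} of $A$.
\item[(A4)] The function $\tau_\infty(z)=\mathbb P(z\in\mathcal C_\infty(0))$ satisfies $c|z|^{4-d}\le\tau_\infty(z)\le C|z|^{4-d}$ for all $z\ne0$, with constants $0<c\le C<\infty$.
\end{itemize}
It is also known that, for a constant $C$ and every finite $A$,
\begin{multline}\label{eq:known}
\frac1C\operatorname{pCap}(A)\le\liminf_{|z|\to\infty}|z|^{d-4}\,\mathbb P(\mathcal C_\infty(z)\cap A\ne\emptyset)\\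
\le\limsup_{|z|\to\infty}|z|^{d-4}\,\mathbb P(\mathcal C_\infty(z)\cap A\ne\emptyset)\le C\operatorname{pCap}(A).
\end{multline}
So the $p$-capacity, which measures how much easier it is for a distant ordinary cluster to hit $A$ than to hit a point, measures the same for a distant IIC up to constant factors. The question we answer, which comes from \cite{ASS}, is whether the constants can be removed: does $\mathbb P(\mathcal C_\infty(z)\cap A\neq\emptyset)/\tau_\infty(z)$ converge to $\operatorname{pCap}(A)$? It does.

\begin{theorem}\label{thm:main}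
For every finite $A\subset\mathbb Z^d$,
\[
\lim_{|z|\to\infty}\frac{\mathbb P(\mathcal C_\infty(z)\cap A\ne\emptyset)}{\tau_\infty(z)}=\operatorname{pCap}(A).
\]
\end{theorem}

\begin{theorem}\label{thm:cons}
For finite $A$ and $\emptyset\neq B\subset A$,
\begin{align*}
\lim_{|z|\to\infty}\frac{\mathbb P(\mathcal C_\infty(z)\cap A=B)}{\tau_\infty(z)}
&=\lim_{|x|\to\infty}\frac{\mathbb P(\mathcal C(x)\cap A=B)}{\tau(x)}\\
&=-\sum_{D\subset B}(-1)^{|D|}\operatorname{pCap}\bigl((A\setminus B)\cup D\bigr).
\end{align*}
In particular,
\begin{itemize}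
\item[(i)] $\tau_\infty(z+a)/\tau_\infty(z)\to1$ as $|z|\to\infty$, for each fixed $a$;
\item[(ii)] the law of $\mathcal C_\infty(z)$ given $0\in\mathcal C_\infty(z)$ converges locally, as $|z|\to\infty$, to the law of $\mathcal C_\infty(0)$.
\end{itemize}
\end{theorem}

\subsection{Why the $p$-capacity is the natural guess}

By (A1), $\tau(w-a)/\tau(w)\to1$ for fixed $a$. By (A2) and translation invariance, both $\tau_\infty(z-a)=\mathbb P(z\in\mathcal C_\infty(a))$ and $\mathbb P(a\in\mathcal C_\infty(z))$ are therefore limits of the same quantity: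
\begin{equation}\label{eq:tripod}
\mathbb P(a\in\mathcal C_\infty(z))=\lim_{|w|\to\infty}\frac{\mathbb P(a\leftrightarrow z\leftrightarrow w)}{\tau(w)}=\tau_\infty(z-a).
\end{equation}
A singleton has $p$-capacity $1$, so Theorem~\ref{thm:main} for $A=\{a\}$ says that $\tau_\infty(z-a)/\tau_\infty(z)\to1$. This simplest case already has content, since (A4) determines $\tau_\infty$ only up to constants.

For a general set $A=\{a_1,\dots,a_n\}$, decompose according to the least $i$ with $a_i$ in the cluster, and put $A_i=\{a_1,\dots,a_{i-1}\}$. For the ordinary cluster, $\mathbb P(x\leftrightarrow A)=\sum_i\mathbb P(a_i\leftrightarrow x,\ \mathcal C(a_i)\cap A_i=\emptyset)$, and (A2) gives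
\[
\operatorname{pCap}(A)=\sum_{i=1}^n\mathbb P\bigl(\mathcal C_\infty(a_i)\cap A_i=\emptyset\bigr);
\]
for instance $\operatorname{pCap}(\{0,a\})=2-\tau_\infty(a)$. For the IIC, by \eqref{eq:tripod},
\[
\frac{\mathbb P(\mathcal C_\infty(z)\cap A\neq\emptyset)}{\tau_\infty(z)}=\sum_{i=1}^n\frac{\tau_\infty(z-a_i)}{\tau_\infty(z)}\;\mathbb P\bigl(\mathcal C_\infty(z)\cap A_i=\emptyset\mid a_i\in\mathcal C_\infty(z)\bigr).
\]
Comparing the two displays, Theorem~\ref{thm:main} follows from statements (i) and (ii) of Theorem~\ref{thm:cons}, which in turn will be deduced from it. The content of the theorem is thus that a neighborhood of the origin cannot tell whether the origin is connected to one distant point $x$, or to a distant point $z$ and a much more distant point $w$.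

Here is why one expects this. On $\{0\leftrightarrow z\leftrightarrow w\}$ there is a branch point $u$ joined to $0$, $z$ and $w$ by three edge-disjoint open paths, and for a given $u$ this has probability at most $\tau(u)\tau(u-z)\tau(u-w)$. After division by $\tau(w)$ and $|w|\to\infty$, the points $u$ with $|u|\le\delta|z|$, $\delta\le\frac12$, contribute at most $C|z|^{2-d}(1+\delta|z|)^2$. By the lower bound in (A4) this is a fraction $O(\delta^2)$ of $\tau_\infty(z)$ when $|z|$ is large. So the branch point is typically at distance of order $|z|$, and near the origin one only sees a connection to the distant point $u$. Replacing the origin by $A$ should multiply its probability by $\operatorname{pCap}(A)$.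

This argument is not a proof: the sum over branch points is only an upper bound for the probability, and no asymptotic formula for $\tau_\infty$ is among the facts we assume. We therefore cannot compute numerator and denominator separately, and have to compare them directly.

\section{The idea: renewal at a bridge}\label{sec:idea}

The mechanism is exact in a toy model. Let $H$ be a finite graph, disjoint from $\mathbb Z^d$, and join one vertex $h$ of $H$ to the origin by a single edge $f$; all edges are open independently with probability $p$. Let $A\subset H$ and let $T\subset\mathbb Z^d$ be finite and nonempty. A self-avoiding path between two points of $\mathbb Z^d$ cannot use $f$, and a path from $A$ to $\mathbb Z^d$ must use it. Hence $T$ lies in one cluster that meets $A$ if and only if $A$ is connected to $h$ inside $H$, the edge $f$ is open, and $T\subset\mathcal C(0)$ inside $\mathbb Z^d$. These three events are independent. If $q_A$ is the probability of the first (for example $q_A=2p-p^2$ when $H$ consists of two points forming $A$, each joined to $h$),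 then
\[
\frac{\mathbb P(A\text{ connected to }x)}{\tau(x)}=p\,q_A,\qquad
\lim_{|w|\to\infty}\frac{\mathbb P(z\text{ connected to }A\text{ and to }w)}{\tau(w)\,\tau_\infty(z)}=p\,q_A .
\]
The set $A$ enters only through the factor $q_A$, which is the same for both targets.

In $\mathbb Z^d$ itself the role of $f$ is played by an open edge whose removal disconnects $A$ from the target $T$. Let $K$ be the part of the cluster left on the side of $A$ and $y$ the endpoint on the other side. The probability still factorizes, but the last factor becomes the probability that $y$ is connected to $T$ \emph{without touching $K$}. Denote its normalized limit by $\alpha(K,y)$ for $T=\{x\}$ and by $V(K,y)$ for $T=\{z,w\}$. Cutting at a suitably chosen edge gives, with weights $\mu$ that do not depend on $T$,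
\[
\operatorname{pCap}(A)\approx\sum_{(K,y)}p\,\mu(K,y)\,\alpha(K,y),\qquad \lim_z\frac{\mathbb P(\mathcal C_\infty(z)\cap A\ne\emptyset)}{\tau_\infty(z)}\approx\sum_{(K,y)}p\,\mu(K,y)\,V(K,y),
\]
and we need the ratio $V(K,y)/\alpha(K,y)$ to be nearly the same for all pairs that occur.

Distant points of $K$ are harmless. If $K=\{v\}$, a connection from $y$ to $x$ that cannot avoid $v$ consists of disjoint connections from $y$ to $v$ and from $v$ to $x$, which has probability at most $\tau(y-v)\tau(v-x)$; dividing by $\tau(x)$ gives $1-\tau(y-v)\le\alpha(\{v\},y)\le1$. In general the influence of a set of points is at most the sum of $\tau(y-v)$ over it. But $K$ always contains a neighbor of $y$, the other endpoint of the edge, for which $\tau(y-v)\ge p$. Since the part of $K$ near $y$ cannot be made negligible, we prescribe it: we cut only at edges $(y-e_1,y)$ for which $K$ contains a straight segment $S_y$ of fixed length $m$ ending at $y-e_1$, and the rest of $K$ has total influence at most $\varepsilon$. These are the \emph{good bridges} of Figure~\ref{fig:bridge}.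 Three things then have to be proved.
\begin{enumerate}
\item The number $V(S_y,y)$ does not depend on the position $y$. Translating the bridge amounts to translating $z$, so this is a generalization of the singleton case of the theorem (Section~\ref{sec:shift}).
\item For a good bridge, $\alpha$ and $V$ are within $\varepsilon$ of their values for the segment alone (Section~\ref{sec:good}).
\item Given the connection, a good bridge exists within a bounded region with probability close to $1$, for both kinds of target (Sections~\ref{sec:near}, \ref{sec:good} and \ref{sec:exist}).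
\end{enumerate}
The ratio $\gamma=V(S_0,0)/\alpha(S_0,0)$ is never computed. The same decomposition applied to $A=\{0\}$, for which both limits equal $1$, forces $\gamma$ to be close to $1$. Since $V$ is not known to exist, it is defined along a subsequence of points $z$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[fill=gray!15] (0,0) ellipse (1.5 and 0.9);
\fill (-0.8,0.25) circle (1.6pt); \fill (-0.55,-0.25) circle (1.6pt);
\node at (-1.05,-0.05) {$A$};
\draw[thick] (1.5,0)--(3.9,0);
\foreach \x in {1.5,2.1,2.7,3.3,3.9} \fill (\x,0) circle (1.6pt);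
\node[below] at (2.7,-0.1) {$S_y$};
\draw[ultra thick] (3.9,0)--(4.5,0);
\node[above] at (4.2,0.05) {$f_y$};
\draw[fill=white] (4.5,0) circle (1.8pt); \node[below] at (4.5,-0.08) {$y$};
\draw (4.55,0) .. controls (5.3,0.9) and (5.9,-0.9) .. (6.8,0);
\draw (6.8,0) .. controls (7.2,0.5) and (7.5,0.3) .. (7.9,0.9) node[right] {$z$};
\draw (6.8,0) .. controls (7.6,-0.7) and (8.3,0.1) .. (9.2,-0.6) node[right] {$w$};
\end{tikzpicture}
\caption{A good bridge for the target $\{z,w\}$. Removing the open edge $f_y=(y-e_1,y)$ separates $A$ from the target. The part $K$ of the cluster on the side of $A$ consists of the straight segment $S_y$ of $m$ points and of the shaded set, whose points $v$ satisfy $\sum_v\tau(v-y)\le\varepsilon$. The connection from $y$ to $z$ and $w$ must avoid $K$, but is essentially affected by $S_y$ only.}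
\label{fig:bridge}
\end{figure}

The assumptions $d>10$, respectively $L$ large, enter only through (A1)--(A4). Of (A4) we use the lower bound only, to turn errors $o(|z|^{4-d})$ into errors $o(\tau_\infty(z))$; the bounds \eqref{eq:known} are not used. The condition $d>6$ is used directly, through the convergence of $\sum_u(1+|u|)^{6-2d}$: it makes the errors $M^{6-d}$ in Section~\ref{sec:shift} and $m^{6-d}$ in Section~\ref{sec:exist} small. For $d\le6$ this series diverges and those two bounds give nothing.

\section{Tools}\label{sec:tools}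

\subsection{Notation and classical facts}

We write $\langle x\rangle=1+|x|$ for $x\in\mathbb Z^d$ or $x\in[0,\infty)$, and $B_R=\{x\in\mathbb Z^d:|x|\le R\}$. Let $\ell$ be the maximal Euclidean length of an edge, $\Delta$ the degree of a vertex, and $e_1$ the first unit vector; $\{x,x+e_1\}$ is an edge in both models, and $0<p<1$. The letters $c,C$ denote positive finite constants that depend only on the model and may change from line to line; any further dependence is indicated by a subscript or stated. Since $\tau>0$ everywhere and $\langle x\rangle\le\langle x+a\rangle\langle a\rangle$, (A1) gives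
\begin{equation}\label{eq:tau}
c\langle x\rangle^{2-d}\le\tau(x)\le C\langle x\rangle^{2-d},\qquad \tau(x+a)\le C_a\tau(x),\qquad \lim_{|x|\to\infty}\frac{\tau(x+a)}{\tau(x)}=1 .
\end{equation}
Paths are self-avoiding and may have length $0$. For finite nonempty sets $A,T$, the event $\{A\leftrightarrow T\}$ means that $T$ is contained in one cluster and that this cluster meets $A$; thus $\{y\leftrightarrow T\}=\{T\subset\mathcal C(y)\}$. For $K\subset\mathbb Z^d$ and a configuration $\omega$, let $\omega_K$ be obtained by closing all edges with an endpoint in $K$ (edges \emph{touching} $K$). An event occurs \emph{off $K$} if it occurs in $\omega_K$, and $\mathbb P_K$ is the law of $\omega_K$, again a product measure.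

We use the following textbook facts; the first two hold for every product measure on configurations, in particular for $\mathbb P_K$.
\begin{itemize}
\item \emph{Harris inequality.} If $E,F$ are increasing events, $\mathbb P(E\cap F)\ge\mathbb P(E)\mathbb P(F)$.
\item \emph{BK inequality.} Let each $E_i$ be an event of the form $\{y_i\leftrightarrow T_i\}$. Let $E_1\circ\dots\circ E_k$ be the event that there are pairwise disjoint finite sets $W_1,\dots,W_k$ of open edges such that the edges of $W_i$ alone realize $E_i$. Then $\mathbb P(E_1\circ\dots\circ E_k)\le\prod_i\mathbb P(E_i)$.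
\item \emph{Menger's theorem} (edge version, two paths). Let $S,S'$ be disjoint vertex sets in a finite graph that contains a path from $S$ to $S'$. Then either there are two edge-disjoint paths from $S$ to $S'$, or there is an edge whose removal leaves no path from $S$ to $S'$.
\item \emph{Uniqueness.} Almost surely there is at most one infinite cluster.
\end{itemize}
By Harris and uniqueness, $\mathbb P(|\mathcal C(0)|=\infty)^2\le\tau(x)$ for all $x$, and $\tau(x)\to0$. Hence all clusters are almost surely finite, under $\mathbb P$ and under every $\mathbb P_K$.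

Most applications of BK rest on one device, which we call \emph{attaching}. Let $\Gamma$ be a union of edge-disjoint open paths and let $v$ be connected to $\Gamma$. Stop an open path from $v$ at its first vertex $s$ on $\Gamma$. The stopped path shares no edge with $\Gamma$, and $s$ splits a path of $\Gamma$ on which it lies into two. Attaching $z$ to a path from $x$ to $y$ gives the \emph{tree-graph inequality}
\begin{equation}\label{eq:tree}
\mathbb P_K(x\leftrightarrow\{y,z\})\le\sum_s\mathbb P_K(x\leftrightarrow s)\,\tau(s-y)\,\tau(s-z).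
\end{equation}
We also record the bound on the influence of a set. For $N\subset K$,
\begin{equation}\label{eq:avoid}
0\le\mathbb P_N(x\leftrightarrow x')-\mathbb P_K(x\leftrightarrow x')\le\sum_{v\in K\setminus N}\mathbb P_N(x\leftrightarrow v)\,\tau(v-x').
\end{equation}
Indeed, if $x\leftrightarrow x'$ off $N$ but not off $K$, an open path off $N$ contains an edge with an endpoint $v\in K$; this edge does not touch $N$, so $v\notin N$; split the path at $v$ and apply BK under $\mathbb P_N$.

\subsection{Convolution estimates}

We use without comment that $\sum_{|u|\le s}\langle u\rangle^{-\kappa}\le C\langle s\rangle^{d-\kappa}$ for $\kappa<d$ and $\sum_{|u|>s}\langle u\rangle^{-\kappa}\le C\langle s\rangle^{d-\kappa}$ for $\kappa>d$.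

\begin{lemma}\label{lem:conv}
Let $\Sigma=\sum_u\langle x-u\rangle^{-\kappa}\langle u-y\rangle^{-\lambda}$.
\begin{itemize}
\item[(c1)] If $0<\kappa,\lambda<d<\kappa+\lambda$, then $\Sigma\le C_{\kappa,\lambda}\langle x-y\rangle^{d-\kappa-\lambda}$.
\item[(c2)] If $\kappa>d$ and $0<\lambda\le\kappa$, then $\Sigma\le C_{\kappa,\lambda}\langle x-y\rangle^{-\lambda}$.
\item[(c3)] $\sum_v\tau(a-v)\tau(b-v)\tau(c-v)\le C\langle a-b\rangle^{4-d}\bigl(\tau(c-a)+\tau(c-b)\bigr)$ for all $a,b,c\in\mathbb Z^d$.
\end{itemize}
\end{lemma}

\begin{proof}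
Let $h=x-y$. (c1) The terms with $|u-x|\le|h|/2$ have $\langle u-y\rangle\ge\langle h\rangle/2$ and sum to at most $C\langle h\rangle^{-\lambda}\langle h\rangle^{d-\kappa}$; those with $|u-y|\le|h|/2$ sum to at most $C\langle h\rangle^{-\kappa}\langle h\rangle^{d-\lambda}$. Of the remaining terms, those with $|u-x|\le2|h|$ number at most $C\langle h\rangle^d$ and are each at most $C\langle h\rangle^{-\kappa-\lambda}$. If $|u-x|>2|h|$ then $|u-y|\ge|u-x|/2$, and these terms sum to at most $C\sum_{|t|>2|h|}\langle t\rangle^{-\kappa-\lambda}\le C\langle h\rangle^{d-\kappa-\lambda}$.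

(c2) The terms with $|u-y|\ge|h|/2$ sum to at most $C\langle h\rangle^{-\lambda}\sum_t\langle t\rangle^{-\kappa}$. The others sum to at most $C\langle h\rangle^{-\kappa}\sum_{|t|<|h|/2}\langle t\rangle^{-\lambda}$, which is $O(\langle h\rangle^{d-\kappa-\lambda})$, $O(\langle h\rangle^{-\kappa}\log(1+\langle h\rangle))$ or $O(\langle h\rangle^{-\kappa})$ according as $\lambda<d$, $\lambda=d$ or $\lambda>d$. In each case this is $O(\langle h\rangle^{-\lambda})$.

(c3) Let $\mu\le\nu$ be the numbers $|a-c|$, $|b-c|$ in increasing order; it suffices to bound the sum by $C\langle a-b\rangle^{4-d}\langle\mu\rangle^{2-d}$. For $|v-c|\ge\mu/2$, bound $\tau(c-v)$ by $C\langle\mu\rangle^{2-d}$ and use (c1). If $|v-c|<\mu/2$ then $|a-v|\ge|a-c|/2$ and $|b-v|\ge|b-c|/2$, so these terms sum to at most $C\langle\mu\rangle^{2-d}\langle\nu\rangle^{2-d}\langle\mu\rangle^2\le C\langle\mu\rangle^{2-d}\langle\nu\rangle^{4-d}$, and $\langle a-b\rangle\le2\langle\nu\rangle$.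
\end{proof}

The most frequent instance is $\sum_u\tau(x-u)\tau(u-y)\le C\langle x-y\rangle^{4-d}$. The next lemma lets us send $w$ to infinity inside a sum.

\begin{lemma}\label{lem:limit}
If $f\ge0$, $\sum_uf(u)<\infty$ and $f(u)=o(|u|^{-d})$, then $\sum_uf(u)\tau(u-w)/\tau(w)\to\sum_uf(u)$ as $|w|\to\infty$. Since $d>6$, this applies whenever $f(u)=O(\langle u\rangle^{6-2d})$.
\end{lemma}

\begin{proof}
The terms with $|u-w|<|w|/2$ have $|u|>|w|/2$ and sum to $o(|w|^{-d})\,O(|w|^2)=o(\tau(w))$. For the other terms $\tau(u-w)/\tau(w)\le C$, and dominated convergence applies by \eqref{eq:tau}.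
\end{proof}

\subsection{Connections that avoid a finite set}

\begin{lemma}\label{lem:exist}
For finite $K$, $y\notin K$ and $z\in\mathbb Z^d$, the limits
\[
\alpha(K,y)=\lim_{|x|\to\infty}\frac{\mathbb P_K(y\leftrightarrow x)}{\tau(x)},\qquad
\theta_z(K,y)=\lim_{|w|\to\infty}\frac{\mathbb P_K(y\leftrightarrow\{z,w\})}{\tau(w)}
\]
exist. They are nonincreasing in $K$, and $\alpha\le1$, $\alpha(K+a,y+a)=\alpha(K,y)$, $\theta_z(K+a,y+a)=\theta_{z-a}(K,y)$, $\theta_z(\emptyset,y)=\tau_\infty(z-y)$.
\end{lemma}

\begin{proof}
The IIC is a limit under $\mathbb P$, so we express $\mathbb P_K$ through $\mathbb P$. Let $Q\ni y$ be finite and disjoint from $K$, and let $n(Q)$ be the number of edges between $Q$ and $K$. The event $\{\mathcal C(y)=Q\}$ requires that $Q$ be connected by its internal open edges and that all edges leaving $Q$ be closed; under $\mathbb P_K$ the $n(Q)$ edges to $K$ are closed for free. So $\mathbb P_K(\mathcal C(y)=Q)=(1-p)^{-n(Q)}\,\mathbb P(\mathcal C(y)=Q)$. Clusters are finite, and under $\mathbb P_K$ the cluster of $y$ avoids $K$. Summing over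 $Q\ni x$,
\[
\mathbb P_K(y\leftrightarrow x)=\tau(x-y)\;\mathbb E\bigl[\mathbf 1\{\mathcal C(y)\cap K=\emptyset\}\,(1-p)^{-n(\mathcal C(y))}\bigm| y\leftrightarrow x\bigr].
\]
The integrand is a function of $\mathcal C(y)\cap F$, where $F$ is the finite set of points in $K$ or adjacent to $K$. By (A2) the conditional expectation converges, and $\tau(x-y)/\tau(x)\to1$. For $\theta_z$, insert the factor $\mathbf 1\{z\in\mathcal C(y)\}$ and add $z$ to $F$. The remaining properties follow from monotonicity, translation invariance, \eqref{eq:tau} and \eqref{eq:tripod}.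
\end{proof}

\begin{lemma}\label{lem:compare}
There are constants $C$ and $C_1\ge1$ such that for all finite $K$ and $y\notin K$,
\[
\limsup_{|z|\to\infty}|z|^{d-4}\theta_z(K,y)\le C\alpha(K,y)\le C,\qquad\limsup_{|z|\to\infty}\frac{\theta_z(K,y)}{\tau_\infty(z)}\le C_1\alpha(K,y).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:tree} and Lemma~\ref{lem:limit} with $f(s)=\mathbb P_K(y\leftrightarrow s)\tau(s-z)=O_{y,z}(\langle s\rangle^{4-2d})$, we get $\theta_z(K,y)\le\sum_s\mathbb P_K(y\leftrightarrow s)\tau(s-z)$. Given $\delta>0$, we have $\mathbb P_K(y\leftrightarrow s)\le(\alpha(K,y)+\delta)\tau(s)$ outside a finite set, so (c1) gives $\theta_z(K,y)\le C(\alpha(K,y)+\delta)\langle z\rangle^{4-d}+O_{\delta,K,y}(|z|^{2-d})$. Let $|z|\to\infty$, then $\delta\to0$. The second bound follows from the lower bound in (A4).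
\end{proof}

\section{Cut edges}\label{sec:cut}

This section is deterministic, except for the factorization \eqref{eq:factor}. Let $G$ be a graph whose components are finite (the open subgraph of a configuration, or a subgraph of it), and let $A,T$ be finite nonempty sets of vertices. For an ordered pair $e=(e_-,e_+)$ let $G\setminus e$ be $G$ without the edge $\{e_-,e_+\}$, and let $C^e(A)$ be the union of the components of $G\setminus e$ that meet $A$. We regard $C^e(A)$ as a subgraph or as a vertex set, as the context requires.

\begin{definition}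
The directed edge $e$ is a \emph{cut edge for $(A,T)$ in $G$} if $e$ is an edge of $G$, $e_-\in C^e(A)$, and $T\cup\{e_+\}$ lies in one component $D_e$ of $G\setminus e$ that is disjoint from $C^e(A)$. We call $C^e(A)$ the \emph{past} and $D_e$ the \emph{future} of $e$.
\end{definition}

An edge has at most one orientation in which it is a cut edge, and the existence of a cut edge implies $A\leftrightarrow T$. If $e$ is a cut edge, it is the only edge of $G$ with exactly one endpoint in $C^e(A)$. Since paths are self-avoiding, we obtain the \emph{crossing property}: every path from $A$ to a point of $T$ runs in $C^e(A)$ up to $e_-$, crosses $e$, and then stays in $D_e$; and a path with both endpoints in $C^e(A)$ stays in $C^e(A)$.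

In percolation, past and future are independent up to the constraint that the future avoids the past. Bold $\mathbf K$ denotes a finite subgraph of the lattice with vertex set $K$. If $e_-\in K$ and $e_+\notin K$, then
\[
\{e\text{ is a cut edge},\ C^e(A)=\mathbf K\}=\{C^e(A)=\mathbf K\}\cap\{e\text{ open}\}\cap\{e_+\leftrightarrow T\text{ off }K\},
\]
because on $\{C^e(A)=\mathbf K\}$ all edges other than $e$ leaving $K$ are closed, so that the component of $e_+$ in $\omega\setminus e$ is its component off $K$. The first event on the right depends on the edges other than $e$ that touch $K$, the third on the edges that do not touch $K$. Hence the three are independent and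
\begin{equation}\label{eq:factor}
\mathbb P\bigl(e\text{ is a cut edge},\ C^e(A)=\mathbf K\bigr)=p\;\mathbb P\bigl(C^e(A)=\mathbf K\bigr)\;\mathbb P_K(e_+\leftrightarrow T).
\end{equation}
The same holds under $\mathbb P_J$ for $e$ not touching $J$, with last factor $\mathbb P_{J\cup K}(e_+\leftrightarrow T)$.

\begin{lemma}\label{lem:sep}
If $A\leftrightarrow T$ in $G$ and no point of $T$ is connected to $A$ in $G\setminus e$, then $e$, suitably oriented, is a cut edge for $(A,T)$.
\end{lemma}

\begin{proof}
A path from $A$ to $t\in T$ uses $e$ exactly once; orient $e$ in the direction of crossing. Then $e_-\in C^e(A)$ and $e_+\leftrightarrow t$ in $G\setminus e$, whence $e_+\notin C^e(A)$. A path from $A$ to another point $t'\in T$ crosses $e$ in the same direction, for otherwise $e_+\in C^e(A)$. So all of $T$ lies in the component of $e_+$ in $G\setminus e$, which is disjoint from $C^e(A)$.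
\end{proof}

To cut at the \emph{first} edge with some property and still use \eqref{eq:factor}, we need to know that the cut edges are ordered and that being first can be read off from the past. For cut edges $g,e$ write $g\prec e$ if $g$ is an edge of $C^e(A)$.

\begin{lemma}\label{lem:order}
Let $e$ be a cut edge for $(A,T)$ in $G$, with past $\mathbf K$.
\begin{itemize}
\item[(a)] If $g\ne e$ is a cut edge for $(A,T)$, exactly one of $g\prec e$, $e\prec g$ holds. If $g\prec e$ then $C^g(A)\subsetneq C^e(A)$.
\item[(b)] A directed edge $g$ is a cut edge for $(A,T)$ in $G$ with $g\prec e$ if and only if it is a cut edge for $(A,\{e_-\})$ in $\mathbf K$. Its past is then the same in both graphs.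
\end{itemize}
\end{lemma}

\begin{proof}
Let $g\neq e$ be a cut edge for $(A,T)$. The components of $G$ meeting $A$ have vertex set $K\cup D_e$, which contains $g_-$, and both endpoints of $g$ lie in one component of $G\setminus e$. So $g$ is an edge of $\mathbf K$ or of $D_e$.

Suppose $g$ is an edge of $\mathbf K$. Then $D_e$ is connected in $G\setminus g$ and contains $T$, so $D_e\subset D_g$. Hence $e_+\in D_g$, and $e_-\in D_g$ since $e$ is an edge of $G\setminus g$. Thus $e\not\prec g$, and $C^g(A)$ does not use $e$, so it is the union of the components of $\mathbf K\setminus g$ meeting $A$. It omits $g_+\in K$, so $C^g(A)\subsetneq C^e(A)$. A path from $g_+$ to $T$ in $G\setminus g$ has to leave $K$, which it can only do through $e$; up to $e_-$ it lies in $\mathbf K\setminus g$. So $g$ is a cut edge for $(A,\{e_-\})$ in $\mathbf K$, with the same past.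

Suppose $g$ is an edge of $D_e$. Then $g\not\prec e$, and $\mathbf K$ does not use $g$, so $\mathbf K\subset C^g(A)$. In particular $e_-\in C^g(A)$, and as $e$ is an edge of $G\setminus g$, $e\prec g$. This proves (a) and one direction of (b).

Conversely, let $g$ be a cut edge for $(A,\{e_-\})$ in $\mathbf K$, with past $\mathbf L$ there. Then $e_-\notin L$, and $e$ is the only edge of $G$ leaving $K$, so no edge of $G\setminus g$ leaves $L$; hence $\mathbf L=C^g(A)$ in $G$. We have $g_-\in L$, $g_+\notin L$, and in $G\setminus g$ the vertex $g_+$ is connected to $e_-$ (inside $\mathbf K$), hence to $e_+$, hence to all of $T$ (inside $D_e$). So $g$ is a cut edge for $(A,T)$, and $g\prec e$.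
\end{proof}

By (a), $\prec$ is a strict total order (if $g\prec e\prec e'$ then $g$ is an edge of $C^e(A)\subset C^{e'}(A)$), and there are finitely many cut edges. By (b):
\begin{quote}
$(\ast)$ \emph{on $\{e$ is a cut edge, $C^e(A)=\mathbf K\}$, the cut edges preceding $e$ and their pasts are determined by $(\mathbf K,e_-)$; they do not depend on $T$.}
\end{quote}
Between consecutive cut edges the connection is doubled, which is what makes long stretches without cut edges unlikely.

\begin{lemma}\label{lem:double}
Consider cut edges for $(A,T)$ in $G$.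
\begin{itemize}
\item[(i)] If $e'$ is the first cut edge and $e'_-\notin A$, there are two edge-disjoint paths from $A$ to $e'_-$ in $C^{e'}(A)$.
\item[(ii)] If $e$ is the immediate predecessor of the cut edge $e'$, there are two edge-disjoint paths from $e_+$ to $e'_-$ in $C^{e'}(A)$.
\item[(iii)] If $e$ is the last cut edge and $e_+\notin T$, there are two edge-disjoint paths from $e_+$ to $T$ in $D_e$.
\item[(iv)] If there is no cut edge, $A\leftrightarrow T$ and $A\cap T=\emptyset$, there are two edge-disjoint paths from $A$ to $T$.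
\end{itemize}
\end{lemma}

\begin{proof}
In each case one path exists, so if the claim fails, Menger's theorem provides a separating edge $g$. We show that $g$ is a cut edge whose position contradicts the assumption.

(i) Here $g$ separates $A$ from $e'_-$ in $C^{e'}(A)$. By Lemma~\ref{lem:sep} in this graph and Lemma~\ref{lem:order}(b), $g$ is a cut edge with $g\prec e'$.

(ii) If $e_+=e'_-$ take two paths of length $0$. Otherwise let $\mathbf K'=C^{e'}(A)$. By Lemma~\ref{lem:order}(b), $e$ is a cut edge for $(A,\{e'_-\})$ in $\mathbf K'$ with past $C^e(A)$; let $D'$ be its future in $\mathbf K'$. Apply Menger's theorem in $D'$: the edge $g$ lies in $D'$ and separates $e_+$ from $e'_-$ there. By the crossing property every path from $A$ to $e'_-$ in $\mathbf K'$ continues from $e_+$ in $D'$, so it uses $g$. As in (i), $g$ is a cut edge with $g\prec e'$. Since $D'$ is disjoint from $C^e(A)$, we have $g\ne e$ and $g\not\prec e$. So $e\prec g\prec e'$.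

(iii) Here $g$ lies in $D_e$ and separates $e_+$ from all of $T$ there. By the crossing property every path from $A$ to $T$ uses $g$, so $g$ is a cut edge by Lemma~\ref{lem:sep}. It lies in $D_e$, so $g\ne e$ and $g\not\prec e$, whence $e\prec g$.

(iv) Here $g$ separates $A$ from all of $T$, so it is a cut edge by Lemma~\ref{lem:sep}.
\end{proof}

\section{Cut edges with bounded past}\label{sec:near}

To pass to the limit in a decomposition based on \eqref{eq:factor}, we want the sum over pasts to be finite. So we show that outside any ball there is, with conditional probability close to $1$, a cut edge whose past lies in a larger ball, uniformly in the target. We use two types of target, $T=\{x\}$ and $T=\{z,w\}$. For a family of events $E=(E_T)$ put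
\[
\Lambda_1(E)=\limsup_{|x|\to\infty}\frac{\mathbb P(E_{\{x\}})}{\tau(x)},\qquad
\Lambda_2(E)=\limsup_{|z|\to\infty}\limsup_{|w|\to\infty}\frac{\mathbb P(E_{\{z,w\}})}{|z|^{4-d}\,\tau(w)} .
\]
Both functionals are monotone and finitely subadditive, and $\Lambda_i(v\leftrightarrow T)\le C$ for every $v$, by \eqref{eq:tau} and by Lemma~\ref{lem:compare} with $K=\emptyset$.

\begin{lemma}\label{lem:near}
Let $\emptyset\ne A\subset B_R$, and let $N_{R,R'}$ be the event that $A\leftrightarrow T$ and no cut edge $e$ for $(A,T)$ has both $e_+\notin B_R$ and $C^e(A)\subset B_{R'}$. Then $\lim_{R'\to\infty}\Lambda_i(N_{R,R'})=0$ for $i=1,2$.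
\end{lemma}

\begin{proof}
Fix an intermediate scale $\rho>2(R+\ell)$; we may assume $T\cap B_R=\emptyset$. On $N_{R,R'}$, either (a) some cut edge has $e_+\in B_\rho\setminus B_R$, and then $C^e(A)\not\subset B_{R'}$; or no cut edge has $e_+\in B_\rho\setminus B_R$. In the latter situation let $b$ be the last cut edge with $b_+\in B_R$, if there is one, and call a cut edge \emph{late} if it comes after $b$ (every cut edge is late if $b$ does not exist). Late cut edges have $e_+\notin B_\rho$. Either (b) there is a late cut edge or (c) there is none.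

\emph{Case (a).} Summing \eqref{eq:factor} over all pasts not contained in $B_{R'}$, the probability is at most $\sum_{e:\,e_+\in B_\rho}\mathbb P(\mathcal C(A)\not\subset B_{R'})\,\mathbb P(e_+\leftrightarrow T)$, where $\mathcal C(A)=\bigcup_{a\in A}\mathcal C(a)$. So $\Lambda_i(\mathrm a)\le C_\rho\,\mathbb P(\mathcal C(A)\not\subset B_{R'})$, which tends to $0$ as $R'\to\infty$ because clusters are finite.

\emph{Case (b).} Let $e$ be the first late cut edge and $u=e_-$. Then $|u|>\rho-\ell>\rho/2>R$, so $u\notin A$. By Lemma~\ref{lem:double}(i) or (ii), there are $v,v'\in B_R$ and edge-disjoint paths from $v$ and $v'$ to $u$ in the past of $e$, while $e_+\leftrightarrow T$ in its future. By BK and $\tau(v-u)\le C_R\langle u\rangle^{2-d}$,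
\[
\mathbb P(\mathrm b)\le C_R\sum_{|u|>\rho/2}\langle u\rangle^{4-2d}\sum_{u':\,|u'-u|\le\ell}\mathbb P(u'\leftrightarrow T).
\]
For $T=\{x\}$ the inner sum is at most $C\langle u-x\rangle^{2-d}$. The terms with $|u-x|\ge|x|/2$ sum to at most $C_R|x|^{2-d}\rho^{4-d}$, the others to at most $C_R|x|^{4-2d}|x|^2=o(\tau(x))$. So $\Lambda_1(\mathrm b)\le C_R\rho^{4-d}$. For $T=\{z,w\}$, \eqref{eq:tree} gives $\mathbb P(\mathrm b)\le C_R\sum_sf(s)\tau(s-w)$ with
\[
f(s)=\tau(s-z)\sum_{|u|>\rho/2}\langle u\rangle^{4-2d}\tau(u-s)\le C\tau(s-z)\tau(s)=O_z(\langle s\rangle^{4-2d})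
\]
by (c2). Lemma~\ref{lem:limit} applies, and $\sum_sf(s)\le C\sum_{|u|>\rho/2}\langle u\rangle^{4-2d}\langle u-z\rangle^{4-d}$ by (c1). The terms with $|u-z|\ge|z|/2$ sum to at most $C|z|^{4-d}\rho^{4-d}$, the others to at most $C|z|^{4-2d}|z|^4=o(|z|^{4-d})$. So $\Lambda_2(\mathrm b)\le C_R\rho^{4-d}$.

\emph{Case (c).} By Lemma~\ref{lem:double}(iii) or (iv) there are two edge-disjoint paths to $T$ from points $v,v'\in B_R$. For $T=\{x\}$ the probability is at most $\sum_{v,v'}\tau(v-x)\tau(v'-x)=o(\tau(x))$. For $T=\{z,w\}$ there are three possibilities; in the last two we attach the remaining point of $T$ to the union of the paths at a vertex $s$, and name the paths so that $s$ lies on the one from $v$.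
\begin{itemize}
\item One path ends at $z$ and one at $w$: the bound is $\sum_{v,v'}\tau(v-z)\tau(v'-w)$, which after division by $\tau(w)$ tends to $O_R(|z|^{2-d})$.
\item Both end at $z$: the bound is $\sum_{v,v'}\tau(v'-z)\sum_s\tau(v-s)\tau(s-z)\tau(s-w)$, which after division by $\tau(w)$ tends to $O_R(|z|^{2-d}|z|^{4-d})$ by Lemma~\ref{lem:limit} and (c1).
\item Both end at $w$: the bound is $\sum_{v,v'}\tau(v'-w)\sum_s\tau(v-s)\tau(s-z)\tau(s-w)$, which is $O_{R,z}(\tau(w)^2)$ by Lemma~\ref{lem:limit}.
\end{itemize}
So $\Lambda_i(\mathrm c)=0$. Altogether $\limsup_{R'\to\infty}\Lambda_i(N_{R,R'})\le C_R\rho^{4-d}$ for every $\rho$, and we let $\rho\to\infty$.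
\end{proof}

\section{Moving the endpoint $z$}\label{sec:shift}

\begin{proposition}\label{prop:shift}
For finite $K$, $y\notin K$ and $a\in\mathbb Z^d$, we have $\theta_{z+a}(K,y)-\theta_z(K,y)=o(|z|^{4-d})$ as $|z|\to\infty$.
\end{proposition}

For $K=\emptyset$ this is, by (A4), the singleton case of Theorem~\ref{thm:main}. The only regularity in space at our disposal is that of two-point functions. To bring it in, we change the point of view: the connection from $y$ to $w$ is the source, $z$ is the target, and we cut at the first cut edge $e$, where the branch leading to $z$ leaves. The past does not involve $z$, and the future is a two-point function from $e_+$ to $z$ that avoids the past. The difficulty is that the past contains $w$, so it is not confined to a bounded region and Lemma~\ref{lem:exist} does not apply uniformly. We therefore keep only the part of the past within distance $M$ of $e_+$; the influence of the rest is bounded by a triangle diagram of order $M^{6-d}$.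

\begin{proof}
In this proof $C$ may depend on $a$ but on nothing else, while constants in $O(\cdot)$ may also depend on $K$ and $y$. We work under $\mathbb P_K$. Let $z'\in\{z,z+a\}$, with $|z|$ and then $|w|$ so large that $z',w\notin K$ and $z'\notin\{y,w\}$. Cut edges are for $(\{y,w\},\{z'\})$, and $C^e=C^e(\{y,w\})$, $u=e_-$.

\emph{Step 1: decomposition.} For a directed edge $e$ not touching $K$ let $I_e$ be the event that $e_-\in C^e$, $e_+\notin C^e$, $y\leftrightarrow w$ in $C^e$, and there is no cut edge for $(\{y,w\},\{e_-\})$ in $C^e$. It is determined by the graph $C^e$ and does not involve $z'$. If $e$ is a cut edge, then $y\leftrightarrow w\leftrightarrow z'$ holds if and only if $y\leftrightarrow w$ in $C^e$, by the crossing property; and $e$ is the first cut edge if and only if the last condition in $I_e$ holds, by Lemma~\ref{lem:order}(b). So \eqref{eq:factor} gives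
\[
\mathbb P_K(y\leftrightarrow\{z',w\})=p\sum_e\mathbb E_K\bigl[\mathbf 1_{I_e}\,\mathbb P_{K\cup Q}(e_+\leftrightarrow z')\big|_{Q=C^e}\bigr]+\mathbb P_K(O_{z'}),
\]
where $O_{z'}$ is the event that $y\leftrightarrow w\leftrightarrow z'$ and there is no cut edge. With $\psi_e(Q)=|\mathbb P_{K\cup Q}(e_+\leftrightarrow z)-\mathbb P_{K\cup Q}(e_+\leftrightarrow z+a)|$,
\begin{equation}\label{eq:diff}
\bigl|\mathbb P_K(y\leftrightarrow\{z,w\})-\mathbb P_K(y\leftrightarrow\{z+a,w\})\bigr|\le\sum_e\mathbb E_K\bigl[\mathbf 1_{I_e}\psi_e(C^e)\bigr]+\sum_{z'}\mathbb P_K(O_{z'}).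
\end{equation}
We divide by $\tau(w)$, let $|w|\to\infty$, and show that the right side becomes $o(|z|^{4-d})$.

\emph{Step 2: three geometries.} Suppose $y,w,u$ lie in one component of a graph with no cut edge for $(\{y,w\},\{u\})$. Then one of the following holds: $(yw)$ there are edge-disjoint paths from $y$ to $u$ and from $w$ to $u$; $(yy)$ there are two edge-disjoint paths from $y$ to $u$; $(ww)$ the same from $w$. For $u\notin\{y,w\}$ this is Lemma~\ref{lem:double}(iv); for $u\in\{y,w\}$, $(yw)$ holds with one path of length $0$. By BK, after attaching $w$ in case $(yy)$ and $y$ in case $(ww)$ to the union of the two paths, the probabilities of these three situations are at most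
\begin{gather*}
P^{yw}(u)=\tau(y-u)\tau(u-w),\qquad P^{yy}(u)=2\tau(y-u)\sum_s\tau(y-s)\tau(s-u)\tau(s-w),\\
P^{ww}(u)=2\tau(w-u)\sum_s\tau(w-s)\tau(s-u)\tau(s-y).
\end{gather*}
This applies to $O_{z'}$ with $u=z'$, and to the graph $C^e$ on $I_e$; accordingly $I_e=I_e^{yw}\cup I_e^{yy}\cup I_e^{ww}$, the paths lying in $C^e$.

\emph{Step 3: negligible terms.} By Lemma~\ref{lem:limit} and (c1), $P^{yw}(z')/\tau(w)\to\tau(y-z')=O(|z|^{2-d})$, the limit of $P^{yy}(z')/\tau(w)$ is $O(|z|^{2-d}|z|^{4-d})$, and $P^{ww}(z')=O_z(\tau(w)^2)$. This disposes of $O_{z'}$.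

On $I_e^{yy}$ and $I_e^{ww}$ we use $\psi_e\le\tau(z-e_+)+\tau(z+a-e_+)\le C\tau(z-u)$; each $u$ is the tail of $\Delta$ directed edges. For $(yy)$,
\[
\sum_uP^{yy}(u)\tau(z-u)=2\sum_sf(s)\tau(s-w),\qquad f(s)=\tau(y-s)\sum_u\tau(s-u)\tau(y-u)\tau(z-u).
\]
As $\tau(y-u)\tau(z-u)=O_z(\langle u\rangle^{4-2d})$, (c2) gives $f(s)=O_z(\langle s\rangle^{4-2d})$, so Lemma~\ref{lem:limit} applies. Summing over $s$ first, by (c1) and then (c2) with $\kappa=2d-6>d$,
$\sum_sf(s)\le C\sum_u\langle u-y\rangle^{6-2d}\tau(z-u)=O(|z|^{2-d})$.

For $(ww)$ we claim that, for fixed $z$,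
\[
\sum_{u,s}\tau(w-s)\,\tau(s-u)\,\tau(w-u)\,\tau(s-y)\,\tau(u-z)=o(\tau(w)).
\]
If $|u-w|\le|w|/2$ and $|s-w|\le|w|/2$, the last two factors have product $O_z(|w|^{4-2d})=o(\tau(w))$, and the product of the first three sums to at most $C\sum_s\langle w-s\rangle^{6-2d}<\infty$ by (c1). If $|u-w|>|w|/2$, the third factor is $O(\tau(w))$, and summing the rest over $u$ by (c1) leaves $C\sum_s\tau(w-s)\tau(s-y)\langle s-z\rangle^{4-d}=O_z(\tau(w))$ by Lemma~\ref{lem:limit}. If $|s-w|>|w|/2$, the first factor is $O(\tau(w))$, and summing the rest over $s$ leaves $C\sum_u\tau(w-u)\tau(u-z)\langle u-y\rangle^{4-d}=O_z(\tau(w))$. The claim follows.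

\emph{Step 4: the main term.} It remains to bound $\sum_e\mathbb E_K[\mathbf 1_{I^{yw}_e}\psi_e(C^e)]$. Fix $M>2\ell$ and $r>|a|$. The $O(r^d)$ edges with $|z-e_+|\le r$ contribute, by $\psi_e\le1$, at most $\sum P^{yw}(u)$, which after division by $\tau(w)$ tends to $O_r(|z|^{2-d})$.

Let $|z-e_+|>r$ and $N=\{v\in K\cup C^e:|v-e_+|\le M\}$. By \eqref{eq:avoid},
\begin{equation}\label{eq:trunc}
\psi_e(C^e)\le\bigl|\mathbb P_N(e_+\leftrightarrow z)-\mathbb P_N(e_+\leftrightarrow z+a)\bigr|+\sum_{z'}\ \sum_{v\in(K\cup C^e)\setminus N}\tau(e_+-v)\,\tau(v-z').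
\end{equation}
On $I_e$ the set $N-e_+$ is one of the finitely many subsets $N_0$ of $B_M\setminus\{0\}$, and for each of them $\mathbb P_{N_0}(0\leftrightarrow x)=(\alpha(N_0,0)+o(1))\tau(x)$. Since $\tau(x+a)\sim\tau(x)$, the number
\[
\delta_r(M)=\max_{N_0}\sup_{|x|>r}\frac{|\mathbb P_{N_0}(0\leftrightarrow x)-\mathbb P_{N_0}(0\leftrightarrow x+a)|}{\tau(x)}
\]
tends to $0$ as $r\to\infty$ for fixed $M$. The first term of \eqref{eq:trunc} is at most $\delta_r(M)\tau(z-e_+)$, so it contributes at most $C\delta_r(M)\sum_u\tau(y-u)\tau(z-u)\tau(u-w)$; after division by $\tau(w)$ the limit is at most $C\delta_r(M)\langle z-y\rangle^{4-d}$.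

In the second term of \eqref{eq:trunc}, the points $v\in K$ contribute at most $C\sum_{v\in K}\tau(v-z)\sum_u\tau(y-u)\tau(u-v)\tau(u-w)$, which after division by $\tau(w)$ tends to $O(|z|^{2-d})$. For $v\in C^e$, note that $C^e$ is connected on $I_e$, attach $v$ to the union of the two paths at a vertex $s$, and distinguish on which path $s$ lies:
\[
\mathbb P_K(I_e^{yw},\,v\in C^e)\le\sum_s\tau(s-u)\tau(s-v)\bigl[\tau(y-s)\tau(u-w)+\tau(y-u)\tau(s-w)\bigr].
\]
Here $|u-v|>M-\ell>M/2$. With
\[
\Pi=\tau(s-u)\,\tau(s-v)\,\tau(u-v)\,\tau(v-z)\,\mathbf 1\{|u-v|>M/2\},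
\]
$f_1(u)=\sum_{s,v}\tau(y-s)\Pi$ and $f_2(s)=\sum_{u,v}\tau(y-u)\Pi$, the contribution of the points $v\in C^e$ is at most $C\sum_uf_1(u)\tau(u-w)+C\sum_sf_2(s)\tau(s-w)$.

\emph{Step 5: the triangle diagram.} First we check that Lemma~\ref{lem:limit} applies. Without the indicator $\Pi$ is symmetric in $u$ and $s$, so $f_1$ and $f_2$ are both bounded by
\begin{align*}
F(t)&=\sum_{t'}\tau(y-t')\tau(t-t')\sum_v\tau(t-v)\tau(t'-v)\tau(z-v)\\
&\le C\tau(z-t)\sum_{t'}\tau(y-t')\langle t-t'\rangle^{6-2d}+C\sum_{t'}\tau(y-t')\tau(z-t')\langle t-t'\rangle^{6-2d},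
\end{align*}
where we used (c3). By (c2) with $(\kappa,\lambda)=(2d-6,d-2)$ the first part is at most $C\tau(z-t)\tau(y-t)$; by (c2) with $(\kappa,\lambda)=(2d-4,2d-6)$ the second is $O_z(\langle t\rangle^{6-2d})$. So $F(t)=O_z(\langle t\rangle^{6-2d})$, and after division by $\tau(w)$ the contribution tends to at most $C\sum f_1+C\sum f_2$.

Let $\bar M(x)=\max(\langle x\rangle,M)$ and $\kappa_M(x)=\langle x\rangle^{2-d}\bar M(x)^{4-d}$. We claim that
\begin{equation}\label{eq:kappa}
\sum f_i\le C\sum_{t,v}\tau(y-t)\,\kappa_M(t-v)\,\tau(v-z),\qquad i=1,2.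
\end{equation}
For $f_2$, take $t=u$ and sum over $s$ by (c1): this leaves the kernel $C\langle u-v\rangle^{6-2d}\mathbf 1\{|u-v|>M/2\}\le C\kappa_M(u-v)$. For $f_1$, take $t=s$; we need
\[
\sum_{u:\,|u-v|>M/2}\tau(s-u)\tau(u-v)\le C\bar M(s-v)^{4-d}.
\]
If $|s-v|\ge M$ this is (c1). If $|s-v|<M$, then $\bar M(s-v)\le2M$; the terms with $|u-v|>2M$ have $|s-u|\ge|u-v|/2$ and sum to at most $C\sum_{|x|>2M}\langle x\rangle^{4-2d}\le CM^{4-d}$, and those with $M/2<|u-v|\le2M$ sum to at most $CM^{2-d}\sum_{|u-s|\le3M}\tau(s-u)\le CM^{4-d}$. This proves \eqref{eq:kappa}.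

Splitting at $|x|=M$ gives $\sum_x\kappa_M(x)\le CM^{4-d}M^2+C\sum_{|x|>M}\langle x\rangle^{6-2d}\le CM^{6-d}$. Let $h=t-z$. In $\sum_v\kappa_M(t-v)\tau(v-z)$, the terms with $|v-z|\ge|h|/2$ sum to at most $C\langle h\rangle^{2-d}M^{6-d}$. The others have $|t-v|>|h|/2$, so they sum to at most $C\kappa_M(h)\langle h\rangle^2\le C\langle h\rangle^{2-d}\bar M(h)^{6-d}\le C\langle h\rangle^{2-d}M^{6-d}$. Inserting this in \eqref{eq:kappa} and using (c1), $\sum f_i\le CM^{6-d}\langle z-y\rangle^{4-d}$.

Collecting the bounds in \eqref{eq:diff},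
\[
\limsup_{|z|\to\infty}|z|^{d-4}\,|\theta_{z+a}(K,y)-\theta_z(K,y)|\le C\delta_r(M)+CM^{6-d}.
\]
Let $r\to\infty$ and then $M\to\infty$.
\end{proof}

\section{Good bridges}\label{sec:good}

\subsection{Subsequential limits}

Fix a finite nonempty set $A$ and let
\[
h_z(A)=\mathbb P(\mathcal C_\infty(z)\cap A\ne\emptyset)=\lim_{|w|\to\infty}\frac{\mathbb P(A\leftrightarrow\{z,w\})}{\tau(w)},
\]
where the second equality is (A2) with \eqref{eq:tau}. Since $h_z(A)\le\sum_{a\in A}\theta_z(\emptyset,a)$, Lemma~\ref{lem:compare} shows that $h_z(A)/\tau_\infty(z)$ is bounded for large $|z|$. Let $(z_n)$ be any sequence with $|z_n|\to\infty$ along which this ratio converges, and call the limit $\lambda(A)$. We have to show that $\lambda(A)=\operatorname{pCap}(A)$. There are countably many pairs $(K,y)$ with $K$ finite and $y\notin K$, so by Lemma~\ref{lem:compare} and a diagonal argument we may pass to a subsequence along which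
\[
V(K,y)=\lim_{n\to\infty}\frac{\theta_{z_n}(K,y)}{\tau_\infty(z_n)}
\]
exists for all of them. The function $V$ is nonincreasing in $K$ and
\begin{equation}\label{eq:V}
V(K,y)\le C_1\alpha(K,y),\qquad V(K+a,y+a)=V(K,y),\qquad V(\emptyset,v)=1 .
\end{equation}
The first property is Lemma~\ref{lem:compare}. The second holds because $\theta_z(K+a,y+a)=\theta_{z-a}(K,y)=\theta_z(K,y)+o(\tau_\infty(z))$ by Proposition~\ref{prop:shift} and (A4). The third follows from the second and $\theta_z(\emptyset,0)=\tau_\infty(z)$.

\subsection{Good pairs}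

Fix an integer $m\ge1$ and $\varepsilon>0$. Let $S_y=\{y-je_1:1\le j\le m\}$ and $f_y=(y-e_1,y)$.

\begin{definition}
A pair $(K,y)$ with $K$ finite is \emph{good} if $y\notin K$, $S_y\subset K$ and $\sum_{v\in K\setminus S_y}\tau(v-y)\le\varepsilon$.
\end{definition}

Put $a_m=\alpha(S_0,0)$ and $v_m=V(S_0,0)$. We shall have to take $m$ large as $\varepsilon\to0$, so we need $a_m$ to be bounded below uniformly in $m$. This is the reason for choosing a thin shape: since $d>3$, the series $\sum_j\tau(je_1)$ converges, and we can fix an integer $k\ge1$, depending only on the model, with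
\begin{equation}\label{eq:k}
\sum_{j\ge1}\tau\bigl((k+j)e_1\bigr)\le\tfrac14 .
\end{equation}

\begin{lemma}\label{lem:good}
Let $c_0=\frac34p^k$ and $C_2=2C_1/c_0$.
\begin{itemize}
\item[(i)] $a_m\ge c_0$ for all $m$, and $\gamma=v_m/a_m\in[0,C_1]$.
\item[(ii)] If $(K,y)$ is good, then $a_m-\varepsilon\le\alpha(K,y)\le a_m$ and $v_m-\varepsilon\le V(K,y)\le v_m$.
\item[(iii)] If $(K,y)$ is good and $\varepsilon\le c_0/2$, then $\alpha(K,y)\ge c_0/2$ and $|V(K,y)-\gamma\alpha(K,y)|\le C_2\varepsilon\,\alpha(K,y)$.
\end{itemize}
\end{lemma}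

\begin{proof}
(i) By \eqref{eq:avoid} with $N=\emptyset$ and \eqref{eq:k},
\[
\mathbb P_{S_0}(ke_1\leftrightarrow x)\ge\tau(x-ke_1)-\sum_{j=1}^m\tau((k+j)e_1)\,\tau(x+je_1)\ge\bigl(\tfrac34-o(1)\bigr)\tau(x).
\]
The straight path from $0$ to $ke_1$ does not touch $S_0$ and is open with probability $p^k$, so the Harris inequality under $\mathbb P_{S_0}$ gives $a_m\ge c_0$. The bound on $\gamma$ is \eqref{eq:V}.

(ii) The upper bounds follow from monotonicity and translation invariance: $\alpha(S_y,y)=a_m$, and $V(S_y,y)=v_m$ by \eqref{eq:V}. The lower bound for $\alpha$ follows from \eqref{eq:avoid} with $N=S_y$ on dividing by $\tau(x)$. For $V$, suppose $y\leftrightarrow\{z,w\}$ off $S_y$ but not off $K$. Off $S_y$, take an open path from $y$ to $w$ and attach $z$ to it at a vertex $s$. The resulting tree has an edge touching $K$, hence a vertex $v\in K\setminus S_y$, lying on the leg from $y$ to $s$, from $s$ to $z$, or from $s$ to $w$. By BK the probability is at most the sum over $v\in K\setminus S_y$ of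
\begin{multline*}
\tau(y-v)\,\mathbb P(v\leftrightarrow\{z,w\})+\tau(v-z)\sum_s\tau(y-s)\tau(s-v)\tau(s-w)\\
+\tau(v-w)\sum_s\tau(y-s)\tau(s-v)\tau(s-z).
\end{multline*}
Divide by $\tau(w)$ and let $|w|\to\infty$. The second term tends to $\tau(v-z)\sum_s\tau(y-s)\tau(s-v)=O_{K,y}(|z|^{2-d})$ by Lemma~\ref{lem:limit}; the third tends to $\sum_s\tau(y-s)\tau(s-v)\tau(s-z)=O_{K,y}(|z|^{2-d})$ by (c2). Both are $o(\tau_\infty(z))$. The first tends to $\tau(y-v)\theta_z(\emptyset,v)$, which after division by $\tau_\infty(z_n)$ tends to $\tau(y-v)$ by \eqref{eq:V}. So $v_m-V(K,y)\le\varepsilon$.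

(iii) By (ii), $\alpha(K,y)\ge c_0-\varepsilon\ge c_0/2$, and both $V(K,y)$ and $\gamma\alpha(K,y)$ lie in $[v_m-C_1\varepsilon,v_m]$, as $C_1\ge1$ and $\gamma\le C_1$. Finally $C_1\varepsilon\le C_2\varepsilon\,\alpha(K,y)$.
\end{proof}

\subsection{Cutting at the first good bridge}

\begin{definition}
An \emph{$R$-good bridge} for $(A,T)$ is a cut edge of the form $f_y$ such that $(C^{f_y}(A),y)$ is good and $C^{f_y}(A)\cup\{y\}\subset B_R$. Let $U_R$ be the event that $A\leftrightarrow T$ and there is no $R$-good bridge.
\end{definition}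

By $(\ast)$, whether a cut edge $f_y$ with past $\mathbf K$ is the first $R$-good bridge is a property of $(\mathbf K,y)$ alone. Let $\mathcal F_R$ be the finite set of pairs $(\mathbf K,y)$ with this property: $(K,y)$ is good, $K\cup\{y\}\subset B_R$, and none of the preceding cut edges determined by $(\mathbf K,y-e_1)$ is an $R$-good bridge. Put $\mu(\mathbf K,y)=\mathbb P(C^{f_y}(A)=\mathbf K)$. Neither $\mathcal F_R$ nor $\mu$ depends on $T$, and \eqref{eq:factor} gives
\[
\mathbb P(A\leftrightarrow T)=\sum_{(\mathbf K,y)\in\mathcal F_R}p\,\mu(\mathbf K,y)\,\mathbb P_K(y\leftrightarrow T)+\mathbb P(U_R).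
\]
For $T=\{x\}$ divide by $\tau(x)$ and let $|x|\to\infty$. For $T=\{z_n,w\}$ divide by $\tau(w)\tau_\infty(z_n)$, let $|w|\to\infty$ and then $n\to\infty$. All terms but the last converge, hence so does the last, and
\begin{equation}\label{eq:both}
\operatorname{pCap}(A)=\sum_{\mathcal F_R}p\,\mu(\mathbf K,y)\,\alpha(K,y)+\rho_R,\qquad
\lambda(A)=\sum_{\mathcal F_R}p\,\mu(\mathbf K,y)\,V(K,y)+\rho'_R,
\end{equation}
where $\rho_R,\rho'_R\ge0$ are the limits of the normalized probabilities of $U_R$. As $U_R$ decreases with $R$, so does $\rho_R$.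

\subsection{Cutting at the first exit from a ball}

We must show that both remainders in \eqref{eq:both} are small. A second decomposition reduces the remainder for the two-point target to the one for the one-point target, and will also drive the iteration in Section~\ref{sec:exist}.

Let $A\subset B_R$, and suppose $e$ is the first cut edge with $e_+\notin B_R$. An $R$-good bridge $f_y$ differs from $e$ since $y\in B_R$, and it does not follow $e$, for otherwise $e_+\in C^{f_y}(A)\subset B_R$. So all $R$-good bridges precede $e$. For $R'\geq R$ let $\mathcal S_{R,R'}$ be the finite set of pairs $\sigma=(\mathbf K,e)$ with $e_-\in K\subset B_{R'}$, $e_+\notin K\cup B_R$, such that among the preceding cut edges $g$ determined by $(\mathbf K,e_-)$ none has $g_+\notin B_R$ and none is an $R$-good bridge. Put $\pi(\sigma)=\mathbb P(C^e(A)=\mathbf K)$ and $E_\sigma=\{e$ is a cut edge, $C^e(A)=\mathbf K\}$. Again $\mathcal S_{R,R'}$ and $\pi$ do not depend on $T$. The events $E_\sigma$ are disjoint, since on $E_\sigma$ the edge $e$ is the first cut edge with $e_+\notin B_R$,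 and
\begin{equation}\label{eq:sandwich}
\bigcup_{\sigma\in\mathcal S_{R,R'}}E_\sigma\ \subset\ U_R\ \subset\ N_{R,R'}\cup\bigcup_{\sigma\in\mathcal S_{R,R'}}E_\sigma .
\end{equation}
The first inclusion holds because all $R$-good bridges would precede $e$. For the second, on $U_R\setminus N_{R,R'}$ some cut edge $e'$ has $e'_+\notin B_R$ and $C^{e'}(A)\subset B_{R'}$; the first cut edge $e$ with $e_+\notin B_R$ then has $C^e(A)\subset C^{e'}(A)\subset B_{R'}$.

The first inclusion for $T=\{x\}$, with \eqref{eq:factor}, gives
\begin{equation}\label{eq:left}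
\sum_{\sigma\in\mathcal S_{R,R'}}p\,\pi(\sigma)\,\alpha(K,e_+)\le\rho_R .
\end{equation}
The second inclusion for $T=\{z_n,w\}$, with (A4), gives $\rho'_R\le\sum_\sigma p\,\pi(\sigma)V(K,e_+)+C\Lambda_2(N_{R,R'})$. By \eqref{eq:V} and \eqref{eq:left} the sum is at most $C_1\rho_R$, and Lemma~\ref{lem:near} with $R'\to\infty$ yields
\begin{equation}\label{eq:rho}
\rho'_R\le C_1\rho_R\qquad(A\subset B_R).
\end{equation}

\section{Existence of good bridges}\label{sec:exist}

By \eqref{eq:rho} only the one-point target remains. We first show that after any past $K$, the connection from the next vertex $x_0$ to $x$ creates a good bridge with conditional probability at least $c_*$, where $c_*$ does not depend on $K$. This is a second-moment computation: in an annulus of radius $r$ there are of order $r^d$ candidate sites $y$, each reached with probability of order $r^{2-d}$, so the number of good bridges has first moment of order $r^2$ and second moment of order $r^4$. The length $m$ is chosen here. The cluster that reaches the far end of $S_y$, at distance $m$ from $y$, has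 expected influence of order $m^{6-d}$ on $y$, which is small compared with $\varepsilon$ for large $m$.

For finite $K$, $x_0\notin K$ and $R>0$, let $\mathcal G_R(K,x_0)$ be the event that for some $y$ the edge $f_y$ is a cut edge for $(\{x_0\},\{x\})$ in $\omega_K$, with a past $Q$ such that $(K\cup Q,y)$ is good and $K\cup Q\cup\{y\}\subset B_R$. It depends only on the edges not touching $K$, is contained in $\{x_0\leftrightarrow x$ off $K\}$, and grows with $R$.

\begin{lemma}\label{lem:create}
For every $\varepsilon\in(0,c_0/2]$ there are $m\ge1$ and $c_*>0$ with the following property. For every finite $K$ and $x_0\notin K$ with $\alpha(K,x_0)>0$, and for all sufficiently large $R$,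
\[
\liminf_{|x|\to\infty}\frac{\mathbb P(\mathcal G_R(K,x_0))}{\tau(x)}\ge c_*\,\alpha(K,x_0).
\]
\end{lemma}

\begin{proof}
Write $\alpha=\alpha(K,x_0)$, so that $\mathbb P_K(x_0\leftrightarrow u)\sim\alpha\tau(u)$. The parameters are chosen in the order $\varepsilon$, $m$, $(K,x_0)$, $r$, $R$, $x$; the constants $c_3,C_4,C_6$ depend only on the model. Let $\mathbb A_r=\{y:r\le|y|\le2r\}$. For $y\in\mathbb A_r$ let $v=y-me_1$ be the far end of $S_y$ and $S_y^+=S_y+e_1=\{y-je_1:0\le j\le m-1\}$. We take $r$ so large that $S_y\cup S^+_y$ is at distance more than $\ell+k$ from $K\cup\{x_0\}$. The plan is to let the cluster of $x_0$ reach $v$ without using the edges that touch $S^+_y$, and then to prescribe these edges by hand.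

\emph{Step 1: reaching $v$.} Let $v^*=v-ke_1$. The differences $u-v^*$, $u\in S_y^+$, are $(k+i)e_1$ with $1\le i\le m$. By \eqref{eq:avoid} and \eqref{eq:k}, uniformly in $y\in\mathbb A_r$,
\[
\mathbb P_{K\cup S_y^+}(x_0\leftrightarrow v^*)\ge\mathbb P_K(x_0\leftrightarrow v^*)-\sum_{u\in S^+_y}\mathbb P_K(x_0\leftrightarrow u)\tau(u-v^*)\ge\bigl(\tfrac34-o(1)\bigr)\alpha\tau(y)
\]
as $r\to\infty$. The straight path from $v^*$ to $v$ avoids $K\cup S_y^+$, so by Harris, for large $r$,
\[
\mathbb P_{K\cup S_y^+}(x_0\leftrightarrow v)\ge\tfrac12p^k\alpha\tau(y)\ge c_3\alpha r^{2-d}.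
\]

\emph{Step 2: expected influence.} Let $W=\sum_{v'\in\mathcal C(x_0)}\tau(v'-y)$. By \eqref{eq:tree} and (c1),
\[
\mathbb E_K[W;x_0\leftrightarrow v]=\sum_{v'}\tau(v'-y)\,\mathbb P_K(x_0\leftrightarrow\{v,v'\})\le C\sum_u\mathbb P_K(x_0\leftrightarrow u)\,\tau(u-v)\,\langle u-y\rangle^{4-d}.
\]
We have $\mathbb P_K(x_0\leftrightarrow u)\le2\alpha\tau(u)$ outside a finite set, whose contribution is $O(r^{6-2d})=o(r^{2-d})$. If $|u-v|\le r/4$ then $|u|\ge r/2$ for large $r$, and these terms sum to at most
$C\alpha r^{2-d}\sum_u\tau(u-v)\langle u-y\rangle^{4-d}\le C\alpha r^{2-d}m^{6-d}$,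
by (c1) with $(\kappa,\lambda)=(d-2,d-4)$, which requires $d>6$. If $|u-v|>r/4$ then $r/8\le|u-y|\le2|u-v|$ for large $r$, and these terms sum to at most $C\alpha\sum_{|u-y|\ge r/8}\langle u\rangle^{2-d}\langle u-y\rangle^{6-2d}$. Here the part $|u|\le4r$ is at most $Cr^{6-2d}r^2$, and the part $|u|>4r$, where $|u-y|\ge|u|/2$, is at most $C\sum_{|u|>4r}\langle u\rangle^{8-3d}\le Cr^{8-2d}$. Since $r^{8-2d}=r^{2-d}r^{6-d}=o(r^{2-d})$, for large $r$
\[
\mathbb E_K[W;x_0\leftrightarrow v]\le C_4m^{6-d}\alpha r^{2-d}.
\]

\emph{Step 3: building a good past.} Choose $m=m(\varepsilon)$ with $2C_4m^{6-d}/\varepsilon\le c_3/3$. Fix $r$ so large that the estimates of all steps hold and $\sum_{v'\in K}\tau(v'-y)\le\varepsilon/2$ for $y\in\mathbb A_r$. Then fix $R$ with $K\cup B_{2r+m}\subset B_R$ and $\mathbb P(\mathcal C(x_0)\not\subset B_R)\le\frac13c_3\alpha r^{2-d}$. Let $Q^0$ be the cluster of $x_0$ off $K\cup S_y^+$, and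
\[
H_y=\Bigl\{v\in Q^0,\ \sum_{v'\in Q^0}\tau(v'-y)\le\varepsilon/2,\ Q^0\subset B_R\Bigr\}.
\]
Since $Q^0$ is contained in the cluster of $x_0$ off $K$, Steps 1 and 2 and Markov's inequality give
\[
\mathbb P_K(H_y)\ge c_3\alpha r^{2-d}-\frac{2}{\varepsilon}C_4m^{6-d}\alpha r^{2-d}-\tfrac13c_3\alpha r^{2-d}\ge\tfrac13c_3\alpha r^{2-d}.
\]
The set $Q^0$ does not depend on the edges touching $S_y^+$. Given $Q^0$, prescribe that the $m-1$ edges of the straight segment from $v$ to $y-e_1$ are open, that all other edges touching $S^+_y\setminus\{y\}$ except $f_y$ are closed, and that all edges other than $f_y$ from $y$ to $Q^0\cup S_y$ are closed. At most $\Delta m$ edges are prescribed, all touching $S_y^+$ and none touching $K$, so this has conditional probability at least $c_m=\min(p,1-p)^{\Delta m}$. On $H_y$ and this event, the cluster $Q$ of $x_0$ in $\omega_K\setminus f_y$ is $Q^0\cup S_y$: it contains $v\in Q^0$ and the open segment, which covers $S_y=\{v\}\cup(S_y^+\setminus\{y\})$; and no open edge of $\omega_K\setminus f_y$ leaves $Q^0\cup S_y$, by the definition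 of $Q^0$ for edges not touching $S_y^+$ and by the prescription for the others. Then $y\notin K\cup Q$, $S_y\subset Q$, the points of $(K\cup Q)\setminus S_y\subset K\cup Q^0$ have total influence at most $\varepsilon$, and $K\cup Q\cup\{y\}\subset B_R$. Calling $\mathbf Q$ \emph{admissible} for $y$ if $(K\cup Q,y)$ is good and $K\cup Q\cup\{y\}\subset B_R$, we have shown
\[
\mathbb P_K\bigl(C^{f_y}(x_0)\text{ is admissible for }y\bigr)\ge\tfrac13c_mc_3\alpha r^{2-d}\qquad(y\in\mathbb A_r).
\]

\emph{Step 4: first moment.} Let $X$ be the number of $y\in\mathbb A_r$ such that $f_y$ is a cut edge for $(\{x_0\},\{x\})$ in $\omega_K$ with admissible past; then $\{X>0\}\subset\mathcal G_R(K,x_0)$. An admissible $\mathbf Q$ contains $y-e_1$, because $y-e_1\in S_y\setminus K$. By \eqref{eq:factor} under $\mathbb P_K$,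
\[
\mathbb E_KX=\sum_{y\in\mathbb A_r}\ \sum_{\mathbf Q\text{ admissible}}p\;\mathbb P_K\bigl(C^{f_y}(x_0)=\mathbf Q\bigr)\,\mathbb P_{K\cup Q}(y\leftrightarrow x).
\]
The sum is finite, $\alpha(K\cup Q,y)\ge c_0/2$ by Lemma~\ref{lem:good}(iii), and $|\mathbb A_r|\ge cr^d$. So $\liminf_x\mathbb E_KX/\tau(x)\ge c_5\alpha r^2$ with $c_5=c\,p\,c_mc_3c_0/6$ depending only on $m$ and the model.

\emph{Step 5: second moment.} Suppose $f_y\prec f_{y'}$ are cut edges. By the crossing property an open path from $x_0$ to $x$ crosses both, and it crosses $f_y$ first, since $f_y$ lies in the past of $f_{y'}$ and the path stays in the future after crossing $f_{y'}$. By BK this has probability at most $\mathbb P_K(x_0\leftrightarrow y-e_1)\,\tau(y'-e_1-y)\,\tau(x-y')$, and the probability that $f_y$ is a cut edge is at most $\mathbb P_K(x_0\leftrightarrow y-e_1)\,\tau(x-y)$. For large $r$ the first factor is at most $C\alpha r^{2-d}$, and for $x$ far away the last is at most $2\tau(x)$. Any two cut edges are comparable, so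
\[
\mathbb E_KX^2\le C\alpha r^{2-d}\tau(x)\Bigl[|\mathbb A_r|+\sum_{y,y'\in\mathbb A_r}\langle y-y'\rangle^{2-d}\Bigr]\le C_6\,\alpha r^4\tau(x),
\]
the bracket being at most $Cr^{d+2}$. By the Cauchy--Schwarz inequality $\mathbb P_K(X>0)\ge(\mathbb E_KX)^2/\mathbb E_KX^2$, whence $\liminf_x\mathbb P_K(X>0)/\tau(x)\ge c_*\alpha$ with $c_*=c_5^2/C_6$. This proves the claim for one value of $R$, and thus for all larger ones.
\end{proof}

The uniformity of $c_*$ allows us to repeat the attempt: if no good bridge has occurred inside a ball, cut at the first exit from it and try again at a larger scale.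

\begin{lemma}\label{lem:rho}
Let $\varepsilon\in(0,c_0/2]$ and let $m=m(\varepsilon)$ be as in Lemma~\ref{lem:create}. Then $\rho_R\to0$ as $R\to\infty$, for every finite nonempty $A$.
\end{lemma}

\begin{proof}
Let $T=\{x\}$, $A\subset B_{R_0}$ and $\eta>0$. By Lemma~\ref{lem:near} choose $R'\ge R_0$ with $\Lambda_1(N_{R_0,R'})\le\eta$, and let $\mathcal S=\mathcal S_{R_0,R'}$. As $\mathcal S$ is finite, there is $R>R_0$ such that the bound of Lemma~\ref{lem:create} holds for $(K,e_+)$ for all $(\mathbf K,e)\in\mathcal S$ with $\alpha(K,e_+)>0$; when $\alpha(K,e_+)=0$ it holds trivially.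

A bridge created after $e$ is a bridge for $A$. Indeed, suppose $C^e(A)=\mathbf K$, $e$ is open, and $\mathcal G_R(K,e_+)$ occurs through $f_y$ with past $Q$ in $\omega_K$. The edge $f_y$ does not touch $K$, so in $\omega\setminus f_y$ every point of $K\cup Q$ is connected to $A$ (points of $Q$ through $e$). No open edge of $\omega\setminus f_y$ leaves $K\cup Q$: the only open edge leaving $K$ is $e$, with $e_+\in Q$, and an open edge from $Q$ not touching $K$ stays in $Q$. So $C^{f_y}(A)$ has vertex set $K\cup Q$. It contains $y-e_1$ and not $y$, the edge $f_y$ is open, and $y\leftrightarrow x$ in $\omega\setminus f_y$. Thus $f_y$ is a cut edge for $(A,\{x\})$, and an $R$-good bridge.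

Hence $\mathcal G_R(K,e_+)$ fails on $U_R\cap E_\sigma$. Since $U_R\subset U_{R_0}$, the second inclusion in \eqref{eq:sandwich} at scale $R_0$ and the independence behind \eqref{eq:factor} give
\[
\mathbb P(U_R)\le\sum_{\sigma\in\mathcal S}p\,\pi(\sigma)\bigl[\mathbb P_K(e_+\leftrightarrow x)-\mathbb P(\mathcal G_R(K,e_+))\bigr]+\mathbb P(N_{R_0,R'}).
\]
Dividing by $\tau(x)$ and using Lemma~\ref{lem:create} and \eqref{eq:left},
\[
\rho_R\le(1-c_*)\sum_{\sigma\in\mathcal S}p\,\pi(\sigma)\,\alpha(K,e_+)+\eta\le(1-c_*)\rho_{R_0}+\eta,
\]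
where $c_*\le1$ because $\mathcal G_R(K,x_0)\subset\{x_0\leftrightarrow x$ off $K\}$. Let $\rho_\infty=\lim_R\rho_R$, which is finite as $\rho_R\le\operatorname{pCap}(A)$. Then $\rho_\infty\le(1-c_*)\rho_{R_0}+\eta$ for all large $R_0$ and all $\eta>0$, so $\rho_\infty\le(1-c_*)\rho_\infty$ and $\rho_\infty=0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $A=\emptyset$ both sides vanish. Let $A\ne\emptyset$, and let $(z_n)$, $\lambda(A)$ and $V$ be as in Section~\ref{sec:good}; they do not depend on $\varepsilon$ or $m$. Let $\varepsilon\in(0,c_0/2]$, $m=m(\varepsilon)$ and $\gamma=v_m/a_m$. Subtract $\gamma$ times the first identity in \eqref{eq:both} from the second. By Lemma~\ref{lem:good}(iii) and \eqref{eq:rho}, for $A\subset B_R$,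
\begin{align*}
|\lambda(A)-\gamma\operatorname{pCap}(A)|&\le C_2\varepsilon\sum_{\mathcal F_R}p\,\mu(\mathbf K,y)\,\alpha(K,y)+\rho'_R+\gamma\rho_R\\
&\le C_2\varepsilon\operatorname{pCap}(A)+2C_1\rho_R .
\end{align*}
Letting $R\to\infty$, Lemma~\ref{lem:rho} gives $|\lambda(A)-\gamma\operatorname{pCap}(A)|\le C_2\varepsilon\operatorname{pCap}(A)$. The same argument applies to the set $\{0\}$, with the same sequence $(z_n)$, the same $V$ and hence the same $\gamma$. By \eqref{eq:tripod}, $h_z(\{0\})=\tau_\infty(z)$, so $\lambda(\{0\})=1=\operatorname{pCap}(\{0\})$ and $|1-\gamma|\le C_2\varepsilon$. Therefore $|\lambda(A)-\operatorname{pCap}(A)|\le2C_2\varepsilon\operatorname{pCap}(A)$. As $\varepsilon$ is arbitrary and $C_2$ depends only on the model, $\lambda(A)=\operatorname{pCap}(A)$. Thus every subsequential limit of the ratio $h_z(A)/\tau_\infty(z)$, which is bounded for large $|z|$, equals $\operatorname{pCap}(A)$.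
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cons}]
Let $\mathcal C$ be any random subset of $\mathbb Z^d$ and $A_D=(A\setminus B)\cup D$ for $D\subset B$. Expanding $\mathbf 1\{B\subset\mathcal C\}=\prod_{b\in B}(1-\mathbf 1\{b\notin\mathcal C\})$ and using $\sum_{D\subset B}(-1)^{|D|}=0$ for $B\ne\emptyset$,
\[
\mathbb P(\mathcal C\cap A=B)=\sum_{D\subset B}(-1)^{|D|}\,\mathbb P(\mathcal C\cap A_D=\emptyset)=-\sum_{D\subset B}(-1)^{|D|}\,\mathbb P(\mathcal C\cap A_D\ne\emptyset).
\]
Apply this to $\mathcal C_\infty(z)$, divide by $\tau_\infty(z)$ and use Theorem~\ref{thm:main}; apply it to $\mathcal C(x)$, divide by $\tau(x)$ and use (A3). Both limits equal the stated sum.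

(i) By \eqref{eq:tripod} this is Theorem~\ref{thm:main} for the singleton $\{-a\}$.

(ii) Let $0\in B\subset A$ with $A$ finite. Then $\{\mathcal C(x)\cap A=B\}=\{0\leftrightarrow x,\ \mathcal C(0)\cap A=B\}$, so by (A2) the common limit is $\mathbb P(\mathcal C_\infty(0)\cap A=B)$. Since $\mathbb P(0\in\mathcal C_\infty(z))=\tau_\infty(z)$ and $0\in B$,
\[
\mathbb P\bigl(\mathcal C_\infty(z)\cap A=B\mid0\in\mathcal C_\infty(z)\bigr)=\frac{\mathbb P(\mathcal C_\infty(z)\cap A=B)}{\tau_\infty(z)}\longrightarrow\mathbb P\bigl(\mathcal C_\infty(0)\cap A=B\bigr).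
\]
Both laws are carried by sets containing $0$, and every finite set lies in a finite set $A\ni0$, so this is local convergence.
\end{proof}

\begin{thebibliography}{9}
\bibitem{ASS}
Amine Asselah, Bruno Schapira and Perla Sousi,
\emph{Capacity in high dimensional percolation},
arXiv:2509.21253 (2025).
\end{thebibliography}
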